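# Regular supershifts on the real line are entire functions

## 1. Binomial weights outside the unit interval

**Definition 1 (superoscillation coefficients).** For $N\in\mathbb N^*$, $j\in\{0,\dots,N\}$ and $z\in\mathbb C$, put
$$C_j(N,z)=\binom{N}{j}\Big(\frac{1+z}{2}\Big)^{N-j}\Big(\frac{1-z}{2}\Big)^{j}.$$

By the binomial theorem $\sum_j C_j(N,z)=1$ for every $z$. If $z=a\in[-1,1]$, these are the probabilities of a binomial law. If $a$ is real and $|a|>1$, they have alternating signs and are large: since $\big|\frac{1+a}2\big|+\big|\frac{1-a}2\big|=\max(1,|a|)$ for real $a$,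
$$\sum_{j=0}^N|C_j(N,a)|=\max(1,|a|)^N. \tag{1}$$

*Example.* Take $N=2$, $a=3$. The weights are $4,-4,1$. Their sum is $1$ and the sum of their absolute values is $9=3^2$.

**Definition 2 (the operators $B_N$).** For $g:[-1,1]\to\mathbb C$, put
$$B_Ng(a)=\sum_{j=0}^N C_j(N,a)\,g\Big(1-\frac{2j}N\Big).$$
This is a polynomial in $a$ of degree at most $N$. It uses only the values of $g$ at $N+1$ equally spaced points of $[-1,1]$, but we evaluate it at all real $a$.

*Example (exponentials).* For $g(x)=e^{sx}$ with $s\in\mathbb C$, write $s(1-\frac{2j}N)=\frac sN(N-j)-\frac sNj$. The binomial theorem gives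
$$B_N(e^{s\,\cdot})(a)=\Big(\tfrac{1+a}2e^{s/N}+\tfrac{1-a}2e^{-s/N}\Big)^N=\Big(\cosh\frac sN+a\sinh\frac sN\Big)^N. \tag{2}$$
With $s=ix$, $x$ real, this reads $\sum_jC_j(N,a)e^{i(1-2j/N)x}=(\cos\frac xN+ia\sin\frac xN)^N$. The bracket is $1+\frac{iax}N+O(N^{-2})$, so the limit is $e^{iax}$. All frequencies $1-2j/N$ on the left lie in $[-1,1]$, but the limit has frequency $a$, which may be any real number. This is superoscillation.

*Example (monomials).* Write $e_n(x)=x^n$. Comparing coefficients of $s^0$, $s^1$, $s^2$ in (2) gives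
$$B_Ne_0=1,\qquad B_Ne_1(a)=a,\qquad B_Ne_2(a)=\Big(1-\frac1N\Big)a^2+\frac1N .$$
So $B_Ne_2(a)\to a^2$ for every real $a$, not only for $a\in[-1,1]$.

## 2. Sampling operators and regular supershifts

**Definition 3 (sampling operators).** Let $\psi:\mathbb R\to\mathbb C$ be continuous and let $\boldsymbol\epsilon=(\epsilon_N)_{N\ge1}$ be a sequence in $[0,1[$. For $(a,b')\in\mathbb R^2$ put
$$\mathbb T^{\boldsymbol\epsilon}_N(\psi)(a,b')=\sum_{j=0}^N C_j(N,a)\,\psi\Big(b'+(1-\epsilon_N)\Big(1-\frac{2j}{N}\Big)\Big)=B_N\big(\psi(b'+(1-\epsilon_N)\,\cdot\,)\big)(a). \tag{3}$$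

The samples are taken in $[b'-1,b'+1]$. The sequence $\boldsymbol\epsilon$ shrinks the sampling grid slightly.

*Example.* For $\psi(x)=x^2$, the monomial formulas give
$$\mathbb T^{\boldsymbol\epsilon}_N(\psi)(a,b')=b'^2+2b'(1-\epsilon_N)a+(1-\epsilon_N)^2\Big(\Big(1-\frac1N\Big)a^2+\frac1N\Big).$$
If $\epsilon_N\to0$, this tends to $(a+b')^2=\psi(a+b')$.

**Definition 4 ($\mathbb C$-regular supershift).** A continuous $\psi:\mathbb R\to\mathbb C$ is a $\mathbb C$-regular supershift if two conditions hold.

(a) For every $\boldsymbol\epsilon\in[0,1[^{\mathbb N^*}$ with $\epsilon_N\to0$, the functions $\mathbb T^{\boldsymbol\epsilon}_N(\psi)$ converge to $(a,b')\mapsto\psi(a+b')$ as $N\to\infty$, uniformly on compact subsets of $\mathbb R^2$.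

(b) For every family $\{\boldsymbol\epsilon_{\iota'}:\iota'\in I'\}$ of such sequences that converge to $0$ uniformly in $\iota'$, the convergence in (a) is moreover uniform with respect to $\iota'\in I'$.

*Example for the families in (b).* The sequences $\epsilon_{\iota',N}=\iota'/N$ with $\iota'\in[0,\frac12]$ tend to $0$ uniformly, since the supremum over $\iota'$ is $\frac1{2N}$. The sequences with $\epsilon_{\iota',N}=\frac12$ for $N\le\iota'$ and $0$ for $N>\iota'$, with $\iota'\in\mathbb N$, each tend to $0$, but the supremum is $\frac12$ for every $N$; condition (b) says nothing about this family.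

*Example of a supershift.* $\psi(x)=x^2$ is one. In the formula above, the difference from $(a+b')^2$ is bounded, on a compact set of $(a,b')$, by a constant times $\epsilon_N+\frac1N$. That gives (a), and also (b).

*Example of a function that is not one.* Let $\psi(x)=\max(0,|x|-1)$. It vanishes on $[-1,1]$, so $\mathbb T^{\mathbf 0}_N(\psi)(a,0)=0$ for all $N$ and $a$. But $\psi(2)=1$.

The last example shows what the definition demands: the values of $\psi$ on one interval $[b'-1,b'+1]$ determine $\psi$ everywhere.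

## 3. Finite differences and Newton's formula

**Definition 5 (differences, binomials).** For $h>0$ let $\Delta_hg(x)=g(x+h)-g(x)$, and let $\Delta_h^k$ be its $k$-th iterate. For $s\in\mathbb C$ and $i\in\mathbb N$ let $\binom si=\frac{s(s-1)\cdots(s-i+1)}{i!}$.

*Example.* $\Delta_h^2g(x)=g(x+2h)-2g(x+h)+g(x)$, and $\binom{1/2}{2}=\frac12\cdot\big(-\frac12\big)/2=-\frac18$.

If $E$ denotes the shift $Eg(x)=g(x+h)$, then $E=1+\Delta_h$. Expanding $E^l=(1+\Delta_h)^l$ and evaluating at $-1$ gives Newton's formula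
$$g(-1+lh)=\sum_{j=0}^{l}\binom lj\Delta_h^jg(-1),\qquad l\in\mathbb N. \tag{4}$$
It uses only $g(-1),g(-1+h),\dots,g(-1+lh)$. Expanding $\Delta_h^k=(E-1)^k$ shows that $|\Delta_h^kg(-1)|\le 2^k\max_{0\le i\le k}|g(-1+ih)|$. If $r$ is a polynomial of degree $\le N-1$, then
$$r(z)=\sum_{i=0}^{N-1}\Delta_h^ir(-1)\binom{(z+1)/h}{i}, \tag{5}$$
because both sides have degree $\le N-1$ and agree, by (4), at the $N$ points $-1+lh$, $0\le l\le N-1$.

Finite differences also describe $B_N$. Put $t=\frac{1+a}2$, $h=\frac2N$ and $i=N-j$. Then $1-\frac{2j}N=-1+ih$, and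
$$B_Ng(a)=\sum_{i=0}^N\binom Nit^i(1-t)^{N-i}g(-1+ih)=\big((1-t+tE)^Ng\big)(-1)=\big((1+t\Delta_h)^Ng\big)(-1).$$
Since $t^k=2^{-k}(a+1)^k$, this is
$$B_Ng(a)=\sum_{k=0}^N 2^{-k}\binom Nk\,\Delta^k_{2/N}g(-1)\,(a+1)^k. \tag{6}$$
So the Taylor coefficients of $B_Ng$ at $a=-1$ are, up to explicit factors, the finite differences of $g$ at $-1$.

Two estimates will be used repeatedly:
$$\Big|\binom si\Big|\le\frac{(|s|+i)^i}{i!},\qquad \frac{i^i}{i!}\le e^i . \tag{7}$$
The first bounds each factor $|s-\nu|$, $\nu<i$, by $|s|+i$. The second holds because $i^i/i!$ is one term of the series of $e^i$.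

## 4. Regular supershifts versus entire functions

Colombo, Sabadini, Struppa and Yger, in "Analyticity and supershift with irregular sampling" (arXiv:2312.05089, 2023), are the source of the following problem: prove or disprove that a continuous $\psi:\mathbb R\to\mathbb C$ is a $\mathbb C$-regular supershift if and only if it is the restriction to $\mathbb R$ of an entire function. Two results are quoted as known: restrictions of entire functions are $\mathbb C$-regular supershifts, and a $T$-periodic continuous $\mathbb C$-regular supershift is the restriction of a $T$-periodic entire function. Neither is used below. The answer is positive.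

**Theorem 1.** A continuous $\psi:\mathbb R\to\mathbb C$ is a $\mathbb C$-regular supershift if and only if $\psi$ is the restriction to $\mathbb R$ of an entire function.

Let us test it on two functions that are not restrictions of entire functions.

*The function $\psi(x)=|x|$.* On $[1,3]$ it equals $x$. Hence $\mathbb T^{\mathbf 0}_N(\psi)(a,2)=2+a$ for all $N$ and $a$. At $a=-3$ this is $-1$, while $\psi(-1)=1$. So $|x|$ is not a supershift. The same trick applies to any function that agrees with a polynomial on an interval of length $2$ without being that polynomial.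

*The function $\psi(x)=\frac1{x-i}$.* This one is real-analytic on $\mathbb R$ and bounded, so the trick is of no use. Look at the top coefficient instead. First, for $w\in\mathbb C$,
$$\Delta_h^N\frac1{x-w}=\frac{(-h)^NN!}{\prod_{i=0}^N(x+ih-w)}. \tag{8}$$
The case $N=0$ is trivial. The induction step is
$$\Delta_h\frac1{\prod_{i=0}^N(x+ih-w)}=\frac{(x-w)-(x+(N+1)h-w)}{\prod_{i=0}^{N+1}(x+ih-w)}=\frac{-(N+1)h}{\prod_{i=0}^{N+1}(x+ih-w)} .$$
By (6) and (8) with $h=\frac2N$, $w=i$, the coefficient $c_N$ of $a^N$ in $B_N\psi$ satisfies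
$$|c_N|=2^{-N}\Big(\frac2N\Big)^N\frac{N!}{\prod_{l=0}^N|x_l-i|}\ge e^{-N}2^{-(N+1)/2},\qquad x_l=-1+\frac{2l}N,$$
since $|x_l-i|\le\sqrt2$ and $N!/N^N\ge e^{-N}$. On the other hand, if a polynomial $P$ of degree $\le N$ with top coefficient $c_N$ is bounded by $M$ on $[-A,A]$, then $|c_N|\le M(2/A)^N$, because $c_N(A/2)^N$ is the Fourier coefficient of $e^{iN\vartheta}$ in $P(A\cos\vartheta)$. Hence
$$\max_{[-A,A]}|B_N\psi|\ge\frac1{\sqrt2}\Big(\frac A{2\sqrt2\,e}\Big)^N .$$
For $A=8>2\sqrt2\,e$ this tends to infinity, so $\mathbb T_N^{\mathbf 0}(\psi)(\cdot,0)$ does not converge uniformly on $[-8,8]$. A pole at distance $1$ from the real line is visible from the real line, as growth of $B_N\psi$.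

## 5. Entire functions are regular supershifts

This is the easy half. We compute $B_N$ on monomials closely enough to sum over a Taylor series.

**Lemma 1.** Let $A\ge1$, $a\in\mathbb C$, $|a|\le A$, $n\ge0$. Then $B_Ne_n$ is a polynomial of degree $\le n$ with nonnegative coefficients of sum $1$. Moreover
$$|B_Ne_n(a)|\le A^n,\qquad |B_Ne_n(a)-a^n|\le\frac{n(n-1)}N A^n .$$

*Proof.* By linearity and (2), $\sum_n\frac{s^n}{n!}B_Ne_n(a)=(\cosh\frac sN+a\sinh\frac sN)^N$.

**Positivity and degree.** The right side is a power series in $(s,a)$ with nonnegative coefficients. Each factor $a$ comes with a factor $\sinh\frac sN$, which is divisible by $s$, so the coefficient of $s^n$ has degree $\le n$ in $a$. At $a=1$ the series is $e^s$, so the coefficients of $B_Ne_n$ sum to $1$. Since $|a|^k\le A^k\le A^n$ for $k\le n$, we get $|B_Ne_n(a)|\le A^n$.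

**The coefficient of $a^n$.** The coefficient of $a^n$ in the generating function is
$$\binom Nn\sinh^n\frac sN\cosh^{N-n}\frac sN=\binom Nn\Big(\frac sN\Big)^n+O(s^{n+1})$$
(zero if $n>N$). So the coefficient of $a^n$ in $B_Ne_n$ is $\pi=n!\binom NnN^{-n}=\prod_{i<n}(1-\frac iN)$. The other coefficients are nonnegative and sum to $1-\pi$. Hence
$$|B_Ne_n(a)-a^n|\le(1-\pi)|a|^n+(1-\pi)A^n\le2(1-\pi)A^n .$$

**Bound for $1-\pi$.** If $n\le N+1$, all $\frac iN$ with $i<n$ lie in $[0,1]$, and $1-\prod(1-u_i)\le\sum u_i$ for $u_i\in[0,1]$. So $1-\pi\le\frac{n(n-1)}{2N}$. If $n>N+1$, then $\pi=0$, and $\frac{n(n-1)}{2N}\ge\frac{(N+2)(N+1)}{2N}\ge1$. In both cases $2(1-\pi)\le\frac{n(n-1)}N$. $\square$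

**Proposition 1.** Let $\psi$ be entire, $K>0$, $A\ge1$, $\epsilon_N\in[0,1[$. For all complex $a,b'$ with $|a|\le A$, $|b'|\le K$ (formula (3) makes sense for such $a,b'$),
$$|\mathbb T_N^{\boldsymbol\epsilon}(\psi)(a,b')-\psi(a+b')|\le\Big(2\epsilon_N+\frac4N\Big)\max_{|z|\le K+2A}|\psi(z)| .$$
In particular $\psi|_{\mathbb R}$ satisfies (a) and (b).

*Proof.* Expand $\psi$ in its Taylor series at $b'$. Since $B_N$ is a finite combination of point evaluations, it may be applied term by term:
$$\mathbb T_N^{\boldsymbol\epsilon}(\psi)(a,b')=\sum_n\frac{\psi^{(n)}(b')}{n!}(1-\epsilon_N)^nB_Ne_n(a),\qquad \psi(a+b')=\sum_n\frac{\psi^{(n)}(b')}{n!}a^n .$$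
Bernoulli's inequality gives $0\le1-(1-\epsilon_N)^n\le n\epsilon_N$. With Lemma 1,
$$|(1-\epsilon_N)^nB_Ne_n(a)-a^n|\le n\epsilon_NA^n+\frac{n(n-1)}NA^n .$$
Cauchy's inequality on the circle of radius $2A$ about $b'$ gives $\frac{|\psi^{(n)}(b')|}{n!}\le(2A)^{-n}\max_{|z|\le K+2A}|\psi|$. Now sum, using $\sum n2^{-n}=2$ and $\sum n(n-1)2^{-n}=4$.

The bound tends to $0$ if $\epsilon_N\to0$, which is (a). For a family as in (b), replace $\epsilon_N$ by $\sup_{\iota'}\epsilon_{\iota',N}\to0$. $\square$

## 6. Real bounds on $B_Nf$ as bounds on differences of $f$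

Now let $\psi$ be a $\mathbb C$-regular supershift and $f=\psi|_{[-1,1]}$. By (3) with $\boldsymbol\epsilon=\mathbf 0$ and $b'=0$, the polynomials $B_Nf$ converge to $\psi$ uniformly on every $[-A,A]$.

A first thought is that a locally uniform limit of polynomials should be analytic. It is, on open subsets of $\mathbb C$. But here the convergence is only on the real line, and by the Weierstrass approximation theorem every continuous function on $\mathbb R$ is a locally uniform limit of polynomials there. Off the real line, a bound $M$ on an interval for a polynomial of degree $N$ gives only a bound that grows exponentially in $N$, so there is no normal family. We must use that these polynomials are of the form $B_Nf$ with one fixed $f$. Formula (6) does so: we turn the bound on $[-A,A]$ into a bound on the Taylor coefficients at $-1$, and so into a bound on differences of $f$.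

**Lemma 2.** Let $N\ge1$, let $P$ be a complex polynomial of degree $\le N$ with $|P|\le M$ on $[x_0-R,x_0+R]$, and write $P(x)=\sum_kc_k(x-x_0)^k$. Then $|c_0|\le M$ and $|c_k|\le M\big(\frac{eN}{kR}\big)^k$ for $1\le k\le N$.

*Proof.* Replacing $P(x)$ by $P(x_0+Rx)$ multiplies $c_k$ by $R^k$, so we may take $x_0=0$, $R=1$. Clearly $|c_0|=|P(0)|\le M$.

**Bernstein's growth inequality.** Let $w=\frac12(\zeta+\zeta^{-1})$ with $|\zeta|=\rho\ge1$. The function $P\big(\frac12(\zeta+\zeta^{-1})\big)\zeta^{-N}$ is holomorphic for $|\zeta|>1$, also at $\infty$ because $\deg P\le N$, and continuous for $|\zeta|\ge1$. On $|\zeta|=1$ the point $w$ lies in $[-1,1]$, so the modulus is at most $M$. By the maximum principle $|P(w)|\le M\rho^N$.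

**Growth on circles.** Let $|w|=r$. Since $|w|\ge\frac12(\rho-\rho^{-1})$, we have $\rho^2-2r\rho-1\le0$, so $\rho\le r+\sqrt{r^2+1}=e^{\operatorname{arsinh}r}\le e^r$. Hence $|P|\le Me^{Nr}$ on $|w|=r$.

**Cauchy's inequality.** So $|c_k|\le Me^{Nr}r^{-k}$ for all $r>0$. The choice $r=k/N$ gives $|c_k|\le M(eN/k)^k$. $\square$

**Lemma 3.** Let $g\in C([-1,1])$, $A>1$, $|B_Ng|\le M$ on $[-A,A]$, and $\delta=\frac{2e}{A-1}$. Then $|\Delta^k_{2/N}g(-1)|\le M\delta^k$ for $0\le k\le N$.

*Proof.* For $k=0$ note $g(-1)=B_Ng(-1)$. Let $k\ge1$. By (6), $2^{-k}\binom Nk\Delta^k_{2/N}g(-1)$ is the $k$-th Taylor coefficient of $B_Ng$ at $-1$. Apply Lemma 2 with $x_0=-1$ and $R=A-1$; the interval is $[-A,A-2]\subset[-A,A]$. Since $\binom Nk=\prod_{i<k}\frac{N-i}{k-i}\ge(N/k)^k$,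
$$|\Delta^k_{2/N}g(-1)|\le2^k\Big(\frac kN\Big)^kM\Big(\frac{eN}{k(A-1)}\Big)^k=M\delta^k. \qquad\square$$

The factors $N/k$ cancel, and a clean geometric bound remains, with a ratio $\delta$ that is small when $A$ is large.

## 7. Low-order differences and the doubling of the grid

How strong is Lemma 3? Suppose that $|B_Nf|\le M$ on $[-A,A]$ for all $N$. With $h=\frac2N$, the bound for $\Delta_h^kf(-1)/h^k$ is $M(\delta N/2)^k$. For fixed $k\ge1$ and $N\to\infty$ this is useless: it does not even bound the first difference quotient. For $k=N$, the divided difference $\Delta_h^Nf(-1)/(N!\,h^N)$ is at most $M\frac{N^N}{N!}(\delta/2)^N\le M(e\delta/2)^N$, which is excellent. The information sits at orders comparable to $N$.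

The natural way to build an analytic extension is to interpolate. For $N=2^m$ put
$$p_m(z)=\sum_{i=0}^{N-1}\Delta^i_{2/N}f(-1)\binom{N(z+1)/2}{i}, \tag{9}$$
which agrees with $f$ at $x_l=-1+\frac{2l}N$, $0\le l\le N-1$, by (4). One would like to bound $p_m$ on a disk uniformly in $m$ by inserting $|\Delta^i_{2/N}f(-1)|\le M\delta^i$ into (9). This fails, and it already fails on the real segment: at $z=x_{N-1}$ the estimate obtained is
$$\sum_{i=0}^{N-1}M\delta^i\binom{N-1}i=M(1+\delta)^{N-1},$$
although $p_m(x_{N-1})=f(x_{N-1})$ is bounded. The terms of order $i\ll N$ cancel in a way that absolute values do not see.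

The way out is never to estimate the low orders. We estimate $p_{m+1}-p_m$ instead. Let $q_m$ consist of the first $N$ terms of $p_{m+1}$:
$$q_m(z)=\sum_{i=0}^{N-1}\Delta^i_{1/N}f(-1)\binom{N(z+1)}{i}. \tag{10}$$
Then $p_{m+1}-p_m=(p_{m+1}-q_m)+(q_m-p_m)$. The first bracket contains only orders $i\ge N$ on the grid of step $\frac1N$. The second is a polynomial of degree $\le N-1$. At the coarse nodes $x_l$, which are also fine nodes because the grid was doubled, $p_m$ equals $f$ exactly, while $q_m$ is Newton's formula for $f$ cut off at order $N-1$. So the second bracket at $x_l$ is minus a sum over orders $\ge N$, and it is small at all its $N$ nodes. In both brackets the differences of order below $N$ have dropped out.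

## 8. Holomorphic extension from bounds on a real interval

The argument tolerates exponential growth of $B_Nf$, and we state it in that form.

**Theorem 2.** Let $f\in C([-1,1])$, $A>1$, $\beta\ge1$, $M\ge0$, $L>1$. Suppose $|B_Nf(a)|\le M\beta^N$ for all $a\in[-A,A]$ and all $N=2^m$, $m\ge0$. If
$$\theta:=\frac{8e^2(L+3)\beta^2}{A-1}<1,$$
then $f$ extends to a holomorphic function on $\{|z|<L\}$.

*Proof.* Let $\delta=\frac{2e}{A-1}$, so that $\theta=4e(L+3)\beta^2\delta<1$. In particular $\delta\le1$ and $e(L+2)\delta\le\frac14$. Let $N=2^m$, and let $p_m$, $q_m$ be as in (9) and (10).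

**Step 1: the input.** This step records the only information on $f$ that we use. Lemma 3, with $2N=2^{m+1}$ in place of $N$ and $M\beta^{2N}$ in place of $M$, gives
$$|\Delta^i_{1/N}f(-1)|\le M\beta^{2N}\delta^i,\qquad 0\le i\le2N. \tag{11}$$

**Step 2: bound for $p_{m+1}-q_m$ on $|z|\le L$.** This step handles the high-order terms of $p_{m+1}$, those with $N\le i\le2N-1$. Put $s=N(z+1)$. Then $|s|\le N(L+1)\le i(L+1)$, so by (7)
$$\Big|\binom si\Big|\le\frac{(i(L+2))^i}{i!}\le(e(L+2))^i .$$
With (11) and $e(L+2)\delta\le\frac14$,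
$$|p_{m+1}(z)-q_m(z)|\le M\beta^{2N}\sum_{i\ge N}(e(L+2)\delta)^i\le\frac43M\big(\beta^2e(L+2)\delta\big)^N\le\frac43M\theta^N .$$

**Step 3: $r=q_m-p_m$ at the coarse nodes.** This step shows that $r$ is small at its $N$ interpolation nodes. Let $0\le l\le N-1$. Since $x_l=-1+2l\cdot\frac1N$, Newton's formula (4) with step $\frac1N$ gives
$$p_m(x_l)=f(x_l)=\sum_{j=0}^{2l}\binom{2l}j\Delta^j_{1/N}f(-1).$$
Since $N(x_l+1)=2l$, the value $q_m(x_l)$ is the same sum restricted to $j\le N-1$. Hence $r(x_l)=-\sum_{j=N}^{2l}\binom{2l}j\Delta_{1/N}^jf(-1)$, an empty sum being $0$. By (11), $\delta\le1$ and $\sum_j\binom{2l}j=2^{2l}\le4^N$,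
$$|r(x_l)|\le M\beta^{2N}\sum_{j=N}^{2l}\binom{2l}j\delta^j\le\mu:=M\beta^{2N}4^N\delta^N .$$

**Step 4: bound for $r$ on $|z|\le L$.** This step carries smallness from the nodes to the disk. Since $\deg r\le N-1$, formula (5) with $h=\frac2N$ gives
$$r(z)=\sum_{i=0}^{N-1}\Delta^i_{2/N}r(-1)\binom{N(z+1)/2}i,\qquad|\Delta^i_{2/N}r(-1)|\le2^i\mu .$$
Let $|z|\le L$, $i\le N$ and $X=N(L+3)/2$. Then $\frac N2|z+1|+i\le\frac{N(L+1)}2+N=X$, so by (7) the binomial is at most $X^i/i!$. The sequence $X^i/i!$ is nondecreasing for $i\le X$, because passing from $i$ to $i+1\le X$ multiplies it by $\frac X{i+1}\ge1$; and $N\le X$. Therefore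
$$\Big|\binom{N(z+1)/2}i\Big|\le\frac{X^N}{N!}=\frac{N^N}{N!}\Big(\frac{L+3}2\Big)^N\le\Big(\frac{e(L+3)}2\Big)^N .$$
Since $\sum_{i<N}2^i<2^N$,
$$|r(z)|\le\mu\,2^N\Big(\frac{e(L+3)}2\Big)^N=\mu\,(e(L+3))^N=M\big(4e(L+3)\beta^2\delta\big)^N=M\theta^N .$$

**Step 5: the limit.** This step sums the increments and identifies the limit. By Steps 2 and 4, $|p_{m+1}-p_m|\le\frac73M\theta^{2^m}$ on $|z|\le L$. As $\theta<1$, these bounds are summable, so $p_m$ converges uniformly on $|z|\le L$ to a function $F$ that is holomorphic on $|z|<L$. Let $x=-1+2i/2^{m_0}$ with $0\le i<2^{m_0}$. For every $m\ge m_0$, $x=-1+2(i2^{m-m_0})/2^m$ is a node of $p_m$, so $p_m(x)=f(x)$ and $F(x)=f(x)$. Such points are dense in $[-1,1]$. Both $F$ and $f$ are continuous there, as $L>1$. Hence $F=f$ on $[-1,1]$. $\square$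

**Corollary.** If $f\in C([-1,1])$ and $(B_{2^m}f)_m$ is bounded on $[-A,A]$ for every $A>1$, then $f$ extends to an entire function.

*Proof.* Given $L>1$, choose $A$ with $8e^2(L+3)<A-1$ and apply Theorem 2 with $\beta=1$. The extensions for different $L$ agree by the identity theorem. $\square$

## 9. Proof of Theorem 1

**If.** This is Proposition 1.

**Only if.** Let $\psi$ be a $\mathbb C$-regular supershift and $f=\psi|_{[-1,1]}$. Fix $A>1$. By (a) with $\boldsymbol\epsilon=\mathbf 0$ on the compact set $[-A,A]\times\{0\}$, and by (3), $B_Nf(a)=\mathbb T_N^{\mathbf 0}(\psi)(a,0)\to\psi(a)$ uniformly on $[-A,A]$. Each $B_Nf$ is bounded on $[-A,A]$ and so is the continuous limit $\psi$; hence $(B_Nf)_N$ is bounded on $[-A,A]$. This holds for every $A$, so the Corollary gives an entire $F$ with $F=f$ on $[-1,1]$.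

It remains to see that $F=\psi$ outside $[-1,1]$. Since $B_N$ sees only values on $[-1,1]$, $B_Nf=B_NF$. Proposition 1, applied to $F$ with $\boldsymbol\epsilon=\mathbf 0$ and $b'=0$, gives $B_NF(a)\to F(a)$ for every real $a$. But $B_Nf(a)\to\psi(a)$. So $\psi=F$ on $\mathbb R$. $\blacksquare$

## 10. Weaker convergence, radii and growth rates

The proof used only $\boldsymbol\epsilon=\mathbf 0$, $b'=0$ and, for the extension, dyadic $N$ and boundedness. The next theorem makes this quantitative.

**Theorem 3.**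

1. For $\psi\in C(\mathbb R)$ the following are equivalent: (E) $\psi$ is the restriction of an entire function; (R) $\psi$ is a $\mathbb C$-regular supershift; (W) for almost every $a\in\mathbb R$, $\mathbb T^{\mathbf 0}_{2^m}(\psi)(a,0)\to\psi(a)$ as $m\to\infty$.
2. Let $f\in C([-1,1])$, let $S\subset\mathbb R$ be measurable with $\limsup_{A\to\infty}|S\cap[-A,A]|/\sqrt A=\infty$, and let $\sup_m|B_{2^m}f(a)|<\infty$ for each $a\in S$. Then $f$ extends to an entire function.
3. Let $f\in C([-1,1])$. Let $\mathcal R\in[1,\infty]$ be the supremum of $1$ and of all $L>1$ such that $f$ extends holomorphically to $|z|<L$. Let $\mathcal A$ be the supremum of the $A\ge1$ such that $(B_{2^m}f)_m$ is bounded on $[-A,A]$. Then $\mathcal R\le\mathcal A\le1+8e^2(\mathcal R+3)$.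
4. Let $f\in C([-1,1])$ and $\beta_f(A)=\limsup_m\big(\sup_{[-A,A]}|B_{2^m}f|\big)^{1/2^m}$. If $\liminf_{A\to\infty}A^{-1/2}\beta_f(A)=0$, then $f$ extends to an entire function. The exponent $\frac12$ is sharp: there is $f\in C([-1,1])$ with no entire extension and $\beta_f(A)\le\max\big(1,\frac12\sqrt{A+1}\big)$ for all $A\ge1$.

*Examples.* In part 2, $S=[0,\infty)$ is allowed, since $|S\cap[-A,A]|=A$. In part 3, let $f(x)=\frac1{c-x}$ with $c>1$; then $\mathcal R=c$. By (6) and (8), the top coefficient of $B_Nf$ has modulus $\frac{N!}{N^N}\prod_l\frac1{c-x_l}\ge e^{-N}(c+1)^{-N-1}$. So, as in Section 4, $\max_{[-A,A]}|B_Nf|\ge\frac1{c+1}\big(\frac A{2e(c+1)}\big)^N$. Hence $\mathcal A\le2e(c+1)$, in agreement with part 3. In part 4, (1) gives $|B_Nf|\le A^N\max|f|$ on $[-A,A]$, $A\ge1$, so $\beta_f(A)\le A$ always.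

We prove part 2 first, because part 1 uses it.

### 10.1. From a set of positive measure to an interval

In part 2 we know the $P_m=B_{2^m}f$ only on a set. To reach Theorem 2 we need bounds on an interval, and exponential growth in the degree is affordable. The classical tool is the Remez inequality (Remez 1936; Borwein–Erdélyi, *Polynomials and Polynomial Inequalities*, Thm 5.1.1): a real polynomial of degree $\le N$ that is bounded by $K$ on a set $E\subset[-A,A]$ of positive measure $|E|$ is bounded on $[-A,A]$ by $K\,T_N\big(\frac{4A}{|E|}-1\big)$, $T_N$ being the Chebyshev polynomial. We need only the following cruder form, which has a short proof and applies to complex polynomials directly.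

**Lemma 4.** Let $A>0$, $N\ge1$, let $E\subset[-A,A]$ be compact with $|E|=\lambda>0$, and let $P$ be a complex polynomial of degree $\le N$ with $|P|\le K$ on $E$. Then $|P|\le K\big(\frac{4eA}\lambda\big)^N$ on $[-A,A]$.

*Proof.*

**Well-spaced points in $E$.** We look for $y_0,\dots,y_N\in E$ with $|y_i-y_j|\ge|i-j|\lambda/N$. The function $u(x)=|E\cap[-A,x]|$ is nondecreasing on $[-A,A]$, satisfies $|u(x)-u(y)|\le|x-y|$, and runs from $0$ to $\lambda$. For $0\le i<N$ let $y_i$ be the largest $x\in[-A,A]$ with $u(x)=i\lambda/N$. Then $y_i<A$, and $u(x)>u(y_i)$ for every $x>y_i$, so $E$ meets $(y_i,x]$ for every such $x$; as $E$ is closed, $y_i\in E$. Let $y_N$ be the smallest $x$ with $u(x)=\lambda$. Then $u(x)<\lambda$ for $x<y_N$, so $E$ meets $(x,y_N]$, and again $y_N\in E$. Finally $|y_i-y_j|\ge|u(y_i)-u(y_j)|=|i-j|\lambda/N$.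

**Lagrange interpolation.** For $x\in[-A,A]$, $P(x)=\sum_{i=0}^NP(y_i)\prod_{j\ne i}\frac{x-y_j}{y_i-y_j}$. Here $|x-y_j|\le2A$ and $\prod_{j\ne i}|y_i-y_j|\ge(\lambda/N)^N\,i!\,(N-i)!$. Hence
$$|P(x)|\le K\Big(\frac{2AN}\lambda\Big)^N\sum_{i=0}^N\frac1{i!(N-i)!}=K\Big(\frac{2AN}\lambda\Big)^N\frac{2^N}{N!}\le K\Big(\frac{4eA}\lambda\Big)^N. \qquad\square$$

*Proof of Theorem 3, part 2.* Fix $L>1$ and $A\ge2$ with $\sigma:=|S\cap[-A,A]|>0$.

**A compact set with a uniform bound.** Let $E_K=\{a\in[-A,A]:|P_m(a)|\le K\text{ for all }m\}$. Each $E_K$ is compact, $E_K$ increases with $K$, and $\bigcup_KE_K\supset S\cap[-A,A]$. So we can choose $K$ with $|E_K|\ge\sigma/2$.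

**Application of Theorem 2.** Lemma 4 gives $|P_m|\le K\beta^{2^m}$ on $[-A,A]$ for all $m$, with $\beta=\frac{8eA}\sigma$. Since $\sigma\le2A$, $\beta\ge1$. In Theorem 2 (with $M=K$),
$$\theta=\frac{8e^2(L+3)\cdot64e^2A^2}{\sigma^2(A-1)}\le1024\,e^4(L+3)\frac A{\sigma^2},$$
because $\frac A{A-1}\le2$. By hypothesis $\sigma/\sqrt A$ is unbounded as $A\to\infty$, so some $A\ge2$ makes this less than $1$. Hence $f$ extends holomorphically to $|z|<L$. As $L$ is arbitrary, and by the identity theorem, $f$ extends to an entire function. $\square$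

### 10.2. Almost everywhere convergence along dyadic $N$

*Proof of Theorem 3, part 1.* (E)$\Leftrightarrow$(R) is Theorem 1, and (R)$\Rightarrow$(W) is the special case $\boldsymbol\epsilon=\mathbf 0$, $b'=0$ of (a). Assume (W) and let $f=\psi|_{[-1,1]}$, so that $\mathbb T^{\mathbf 0}_{2^m}(\psi)(a,0)=B_{2^m}f(a)$. The set $S$ of those $a$ at which this sequence is bounded is a Borel set of full measure. So $|S\cap[-A,A]|/\sqrt A=2\sqrt A\to\infty$, and part 2 gives an entire $F$ extending $f$. By Proposition 1, $B_{2^m}f=B_{2^m}F\to F$ everywhere on $\mathbb R$. With (W), $F=\psi$ almost everywhere, and by continuity everywhere. $\square$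

### 10.3. Radius of holomorphy and interval of boundedness

*Proof of Theorem 3, part 3.*

**Lower bound $\mathcal R\le\mathcal A$.** For $a\in[-1,1]$ the weights $C_j(N,a)$ are nonnegative with sum $1$, so $|B_Nf|\le\max|f|$ there, and $\mathcal A\ge1$. Suppose $f=\sum c_nz^n$ is holomorphic on $|z|<L$ with $L>1$, and $1\le A<L$. The series converges at the sample points: those in the open disk include all of $[-1,1]$. So $B_Nf=\sum c_nB_Ne_n$, and Lemma 1 gives $|B_Nf(a)|\le\sum|c_n|A^n<\infty$ for $|a|\le A$ and all $N$. Hence $\mathcal A\ge A$ for all $A<L$, that is, $\mathcal A\ge L$.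

**Upper bound.** If $\mathcal R=\infty$ there is nothing to prove. Suppose $\mathcal R<\infty$ and $\mathcal A>1+8e^2(\mathcal R+3)$. Choose $A$ with $1+8e^2(\mathcal R+3)<A<\mathcal A$, and then $L>\mathcal R\ge1$ with $A>1+8e^2(L+3)$. Since $A<\mathcal A$, $(B_{2^m}f)_m$ is bounded on $[-A,A]$. Theorem 2 with $\beta=1$ extends $f$ to $|z|<L$ with $L>\mathcal R$, a contradiction. $\square$

### 10.4. Growth slower than the square root of $A$

*Proof of Theorem 3, part 4, implication.* Let $L>1$. Along a sequence $A\to\infty$ we have $\beta_f(A)^2/A\to0$, hence $\max(1,\beta_f(A))^2/(A-1)\to0$. So there is $A>1$ with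
$$\max(1,\beta_f(A))^2\,\frac{8e^2(L+3)}{A-1}<1 .$$
Choose $\beta>\max(1,\beta_f(A))$ so close that $\beta^2\,8e^2(L+3)/(A-1)<1$. By definition of the upper limit, $\sup_{[-A,A]}|B_{2^m}f|\le\beta^{2^m}$ for all large $m$; a constant $M$ takes care of the remaining $m$. Theorem 2 extends $f$ to $|z|<L$. As $L$ is arbitrary, $f$ extends to an entire function. $\square$

The factor $\beta^2$ in Theorem 2 comes from (11): to pass from level $N$ to the next one we use $B_{2N}f$, at the price $\beta^{2N}$, and gain $\delta^N$. So $\beta$ may grow like a small multiple of $\sqrt A$. The following example shows that one cannot do better. Its building blocks vanish on a whole dyadic grid, so that $B_{2^n}$ does not see them until $n$ is large.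

*Proof of Theorem 3, part 4, sharpness.* Put $f=\sum_{m\ge0}f_m$ with
$$f_m(x)=4^{-2^m}\prod_{i=0}^{2^m}(x-x_{m,i}),\qquad x_{m,i}=-1+\frac{2i}{2^m}.$$

**Convergence.** For $|z|\le2$ each of the $2^m+1$ factors is at most $3$, so $|f_m(z)|\le3(3/4)^{2^m}$. The series converges uniformly on $|z|\le2$. So $f$ is continuous on $[-1,1]$ and its sum is holomorphic on $|z|<2$.

**No entire extension.** Write $x-x_{m,i}=(x-1)+(1-x_{m,i})$ with $1-x_{m,i}\ge0$. Thus every $f_m$ has nonnegative Taylor coefficients at $1$. By uniform convergence near $1$, the Taylor coefficients of $f$ at $1$ are the sums over $m$ of those of $f_m$. Suppose $f$ had an entire extension. It would have the same Taylor coefficients at $1$, so $\sum_n\frac{f^{(n)}(1)}{n!}t^n$ would be finite for every $t>0$. By Tonelli we may sum over $n$ first: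
$$\sum_n\frac{f^{(n)}(1)}{n!}t^n=\sum_mf_m(1+t)=\sum_m4^{-2^m}\prod_{i=0}^{2^m}(t+1-x_{m,i})\ge\sum_m4^{-2^m}t^{2^m+1}.$$
For $t\ge4$ every term on the right is at least $4$, so the sum is $+\infty$, a contradiction.

**Bound for $\beta_f$.** Let $N=2^n$, $n\ge1$, and $A\ge1$. If $m\ge n$, the points $-1+\frac{2i}N$ are among the $x_{m,i'}$, so $f_m$ vanishes at all of them and $B_Nf=\sum_{m<n}B_Nf_m$. For $m<n$ write $f_m=\sum_jc_jx^j$. By Lemma 1, for $|a|\le A$,
$$|B_Nf_m(a)|\le\sum_j|c_j|A^j\le4^{-2^m}\prod_{i=0}^{2^m}(A+|x_{m,i}|)\le(A+1)\Big(\frac{A+1}4\Big)^{2^m}.$$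
The second inequality holds because expanding $\prod(x-x_{m,i})$ and taking absolute values of the coefficients gives at most the coefficients of $\prod(x+|x_{m,i}|)$. Since $2^m\le N/2$ for $m<n$,
$$\sup_{[-A,A]}|B_Nf|\le n(A+1)\max\Big(1,\frac{A+1}4\Big)^{N/2}.$$
Take $N$-th roots and let $n\to\infty$; since $(n(A+1))^{1/2^n}\to1$, we get $\beta_f(A)\le\max\big(1,\frac12\sqrt{A+1}\big)$.

For this $f$, $A^{-\gamma}\beta_f(A)\to0$ for every $\gamma>\frac12$, and $f$ has no entire extension. So the exponent $\frac12$ in part 4 cannot be replaced by a larger one. $\blacksquare$
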